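\title{A weak-type endpoint estimate for the variation of modulated Hilbert transforms}

\begin{abstract}
For real $\alpha\notin\{0,1\}$ consider the modulated Hilbert transforms
$H^{(u)}f(x)=\mathrm{p.v.}\int f(x-t)e^{iu|t|^\alpha}\,dt/t$, $u\in\mathbb R$. We prove that for $1<p<2$ the $p'$-variation of $u\mapsto H^{(u)}f(x)$ is of weak type $(p,p)$. For $\alpha>1$ this confirms, in a stronger form, a conjectured restricted weak type estimate. The bound is sharp in both Lorentz indices and in the variation exponent. The proof combines a pointwise Hausdorff--Young estimate at a single scale with two gains, one from $L^2$ and one from $L^4$, through a Calder\'on--Zygmund decomposition of $|f|^p$.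
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The operators and their variation}
A homogeneous Calder\'on--Zygmund kernel on the line has the form $K(t)=\Omega(t)/|t|$, where $\Omega$ is homogeneous of degree $0$ and has mean zero on $\{\pm1\}$. This means $\Omega(-1)=-\Omega(1)$, so $K(t)=c_K/t$ for a constant $c_K$. Fix a real number $\alpha$. For a Schwartz function $f$ and $x,u\in\mathbb R$ let
\begin{equation}\label{eq:defH}
H^{(u)}f(x)=\mathrm{p.v.}\int_{\mathbb R}f(x-t)e^{iu|t|^\alpha}K(t)\,dt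
=c_K\int_0^\infty\frac{f(x-t)-f(x+t)}{t}\,e^{iut^\alpha}\,dt .
\end{equation}
The two forms agree because the modulation is even and $K$ is odd. The second integral converges absolutely, and by dominated convergence it is continuous in $u$. The operator $H^{(0)}$ is a multiple of the Hilbert transform.

We ask how much $H^{(u)}f(x)$ oscillates as $u$ runs through $\mathbb R$. For $1\le r<\infty$, a set $U\subset\mathbb R$ and $\Psi:U\to\mathbb C$, the \emph{$r$-variation} of $\Psi$ on $U$ is
\[
V_r(\Psi;U)=\sup_{N\ge1}\ \sup_{u_0<u_1<\dots<u_N}\Big(\sum_{k=1}^N|\Psi(u_k)-\Psi(u_{k-1})|^r\Big)^{1/r},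
\]
with all $u_k\in U$, and we put
\[
\mathcal V_rf(x)=V_r\big(u\mapsto H^{(u)}f(x);\mathbb R\big).
\]
Taking $N=1$ gives $\sup_u|H^{(u)}f|\le|H^{(0)}f|+\mathcal V_rf$, so the variation controls the maximal operator. It also counts oscillations: a function that makes $N$ successive jumps of size at least $\delta$ has $V_r\ge\delta N^{1/r}$. The quantity $V_r$ decreases as $r$ grows, so one looks for the smallest $r$ for which $\mathcal V_r$ is bounded on a given space. The case $\alpha=0$ is degenerate: then $H^{(u)}f=e^{iu}H^{(0)}f$, and the points $u_k=k\pi$ give $\mathcal V_rf=\infty$ wherever $H^{(0)}f\ne0$.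

We write $p'=p/(p-1)$, with $1'=\infty$. For $1<p<\infty$ and $\mu_f(\lambda)=|\{|f|>\lambda\}|$, the Lorentz quasinorms are
\[
\|f\|_{L^{p,q}}=\Big(\int_0^\infty\big(\lambda\,\mu_f(\lambda)^{1/p}\big)^q\frac{d\lambda}{\lambda}\Big)^{1/q}\quad(1\le q<\infty),\qquad
\|f\|_{L^{p,\infty}}=\sup_{\lambda>0}\lambda\,\mu_f(\lambda)^{1/p}.
\]
The spaces $L^{p,q}$ increase with $q$, with continuous inclusions, and $L^{p,p}=L^p$.

\subsection{A bump, and the exponent to expect}
Seen from a distant point $x$, a bump near the origin looks like a point mass, and $H^{(u)}\phi(x)$ is close to a multiple of $x^{-1}e^{iux^\alpha}$ as long as the phase $u(x-y)^\alpha$ is nearly constant on the support of $\phi$, that is, as long as $ux^{\alpha-1}$ is small. Over this range of $u$ the factor $e^{iux^\alpha}$ turns around about $x$ times.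

\begin{lemma}\label{lem:bump}
Let $\alpha\ne0$, and let $\phi\in C_c^\infty(\mathbb R)$ be supported in $[-1,1]$ with $0\le\phi\le1$ and $m_0=\int\phi>0$. There are $x_0\ge2$ and, for each $r\ge1$, a constant $c_r>0$ such that
\[
\mathcal V_r\phi(x)\ge c_r|c_K|\,x^{-1/r'}\qquad(x\ge x_0).
\]
\end{lemma}

\begin{proof}
We may take $c_K=1$. For $x\ge2$ we have $H^{(u)}\phi(x)=\int\phi(y)e^{iu(x-y)^\alpha}(x-y)^{-1}dy$. If $|y|\le1$, then $x-y\in[x/2,3x/2]$, so $|(x-y)^\alpha-x^\alpha|\le C_\alpha x^{\alpha-1}$ for some $C_\alpha>0$, and $|x/(x-y)-1|\le2/x$. Hence for $u\ge0$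
\[
\big|xH^{(u)}\phi(x)-m_0e^{iux^\alpha}\big|\le m_0\big(C_\alpha ux^{\alpha-1}+2/x\big).
\]
Let $\delta_0=1/(4C_\alpha)$ and $x\ge x_0=\max(8,\pi/\delta_0)$. The right side is at most $m_0/2$ when $0\le ux^{\alpha-1}\le\delta_0$. The points $u_k=k\pi x^{-\alpha}$, $0\le k\le\delta_0x/\pi$, lie in this range and $e^{iu_kx^\alpha}=(-1)^k$, so consecutive values of $H^{(u_k)}\phi(x)$ differ by at least $(2m_0-m_0)/x$. There are $\lfloor\delta_0x/\pi\rfloor\ge\delta_0x/(2\pi)$ increments, and therefore $\mathcal V_r\phi(x)\ge m_0(\delta_0/2\pi)^{1/r}x^{-1+1/r}$.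
\end{proof}

The function $x^{-1/r'}$ is in $L^p([x_0,\infty))$ exactly when $r'<p$, that is, when $r>p'$. At $r=p'$ it equals $x^{-1/p}$, which lies in $L^{p,\infty}$ but not in $L^p$. So $r=p'$ is the critical exponent, and at this exponent a weak type bound is the most one can hope for. The same count in $\mathbb R^n$ (height $|x|^{-n}$, about $|x|$ turns) suggests the size $|x|^{-n+1/r}$, which is $p$-integrable at infinity exactly when $r>p'/n$.

\subsection{The conjecture and the results}
In dimensions $n\ge2$ one defines $H^{(u)}$ with $K(t)=\Omega(t)/|t|^n$ and the modulation $e^{iu\Gamma(|t|)}$. For a class of phases that includes $\Gamma(s)=s^\alpha$ with $\alpha>0$, $\alpha\ne1$, the following is known. If $1<p<\infty$, $2<r<\infty$ and $r>p'/n$, then $\mathcal V_r$ is bounded on $L^p(\mathbb R^n)$. This bound fails for suitable Schwartz $f$ whenever $r<p'/n$. If moreover $\Gamma(st)\sim\Gamma(s)\Gamma(t)$ for all $s,t>0$, then $\mathcal V_{p'/n}$ maps $L^{p,1}(\mathbb R^n)$ to $L^{p,\infty}(\mathbb R^n)$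 for every $p'\in(2n,\infty)$. The problem treated here is taken from Wan \cite{Wan}: the conjecture is that the endpoint estimate persists for $n=1$ and the phase $|t|^\alpha$ with $\alpha>1$, namely that for every $p$ with $p'\in(2,\infty)$
\begin{equation}\label{eq:conj}
\|\mathcal V_{p'}f\|_{L^{p,\infty}(\mathbb R)}\le C\|f\|_{L^{p,1}(\mathbb R)}
\end{equation}
for all Schwartz $f$, with $C$ independent of $f$. We prove more.

\begin{theorem}\label{thm:main}
Let $\alpha\in\mathbb R\setminus\{0,1\}$ and $1<p<2$. There is a constant $C=C(\alpha,p,c_K)$ such that for all Schwartz functions $f$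
\[
\|\mathcal V_{p'}f\|_{L^{p,\infty}(\mathbb R)}\le C\|f\|_{L^p(\mathbb R)} .
\]
\end{theorem}

The condition $p'\in(2,\infty)$ means $1<p<2$, and $L^{p,1}\subset L^p$ continuously, so Theorem~\ref{thm:main} implies \eqref{eq:conj}. The next theorem shows that neither side of the estimate can be improved on the Lorentz scale, that $p'$ cannot be lowered, and that above the critical exponent the strong type bound holds.

\begin{theorem}\label{thm:sharp}
Let $\alpha\in\mathbb R\setminus\{0,1\}$ and $c_K\ne0$.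
\begin{itemize}
\item[(1)] Let $1<p<2$ and $1\le q_1,q_2\le\infty$. The bound $\|\mathcal V_{p'}f\|_{L^{p,q_2}}\le C\|f\|_{L^{p,q_1}}$ holds for all Schwartz $f$, with $C$ independent of $f$, if and only if $q_1\le p$ and $q_2=\infty$.
\item[(2)] Let $1<p<2$ and $1\le r<p'$. There is $f\in C_c^\infty(\mathbb R)$ with $\mathcal V_rf\notin L^{p,\infty}$.
\item[(3)] Let $r>2$ and $r'<p\le2$. Then $\|\mathcal V_rf\|_p\le C\|f\|_p$ for all Schwartz $f$, with $C$ independent of $f$.
\end{itemize}
\end{theorem}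

\subsection{Outline}
Section~\ref{sec:prelim} cuts the kernel into dyadic pieces and collects the tools. For fixed $x$, one piece is a Fourier transform in the variable $v=|t|^\alpha$, with $u$ as the dual variable, so the Hausdorff--Young inequality gives a pointwise bound with exactly the exponents $(p,p')$. Section~\ref{sec:scale} proves this bound, explains why it cannot be summed over the pieces as it stands, and states the two gains that repair this; they are proved in Sections~\ref{sec:long} and~\ref{sec:caps}. Section~\ref{sec:L2} proves an $L^2$ bound for every $r>2$, Section~\ref{sec:weak} proves Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.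

Since $H^{(u)}$ is linear in $c_K$, we take $c_K=1$ from now on. The letters $c,C$ denote positive constants that depend only on $\alpha$, on the exponents $p,r$ and on fixed cutoff functions; they may change from line to line. Throughout, $\alpha\in\mathbb R\setminus\{0,1\}$.

\section{Dyadic pieces, blocks and tools}\label{sec:prelim}

\subsection{Windows, blocks and the variation}
For $m\in\mathbb Z$ the \emph{window} $W_m$ is $[2^m,2^{m+1})$. For $b\in\mathbb Z$ let $\mathcal J_b$ be the set of \emph{blocks} $[\nu2^b,(\nu+1)2^b)$ with $\nu\ge1$ an integer; they partition $[2^b,\infty)$. Every $J\in\mathcal J_b$ lies in one window $W_m$, with $m\ge b$. Conversely, $W_m$ is a union of blocks of $\mathcal J_b$ for every $b\le m$, and $W_m\in\mathcal J_m$. For a function $\Psi$ on $(0,\infty)$ and $b,m\in\mathbb Z$ define the \emph{block norms}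
\[
\mathcal S_r^{\,b,m}(\Psi)=\Big(\sum_{J\in\mathcal J_b,\ J\subset[2^m,\infty)}\sup_J|\Psi|^r\Big)^{1/r},\qquad \mathcal S_r^{\,b}(\Psi)=\mathcal S_r^{\,b,b}(\Psi).
\]
Thus $\mathcal S_r^{\,b}$ involves all blocks of length $2^b$, and $\mathcal S_r^{\,b,m}\le\mathcal S_r^{\,b}$. A block of $\mathcal J_{b'}$ with $b'\ge b$ is a finite union of blocks of $\mathcal J_b$, and a maximum is at most a sum, so
\begin{equation}\label{eq:mono}
\mathcal S_r^{\,b',m}(\Psi)\le\mathcal S_r^{\,b,m}(\Psi)\qquad(b'\ge b).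
\end{equation}
If $\Psi=\Psi(x,u)$, then $V_r$ and the block norms are taken in $u$ and are functions of $x$. All such $\Psi$ below are measurable in $x$ and continuous in $u$, so suprema may be taken over rational $u$ and the resulting functions are measurable.

\begin{lemma}\label{lem:var}
Let $1\le r<\infty$.
\begin{itemize}
\item[(a)] If $\Psi_k\to\Psi$ pointwise on $U$, then $V_r(\Psi;U)\le\liminf_kV_r(\Psi_k;U)$. If $\Psi=\sum_k\Psi_k$ pointwise on $U$, then $V_r(\Psi;U)\le\sum_kV_r(\Psi_k;U)$.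
\item[(b)] If $U$ is an interval and $\Psi\in C^1(U)$, then $V_r(\Psi;U)\le V_1(\Psi;U)\le\int_U|\Psi'|$.
\item[(c)] For a sequence $(a_m)_{m\in\mathbb Z}$, $V_r(a;\mathbb Z)\le2\|a\|_{\ell^r}$.
\item[(d)] If $\Psi$ is continuous on $(0,\infty)$, then
\[
V_r(\Psi;(0,\infty))\le C\Big(\sum_mV_r(\Psi;W_m)^r\Big)^{1/r}+C\,V_r\big(m\mapsto\Psi(2^m);\mathbb Z\big).
\]
\item[(e)] If the interval $U$ is a union of blocks of $\mathcal J_b$ and $\Psi\in C^1(U)$, then
\[
V_r(\Psi;U)^r\le C\sum_{J\in\mathcal J_b,\ J\subset U}\big(\sup_J|\Psi|^r+2^{br}\sup_J|\Psi'|^r\big).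
\]
\end{itemize}
\end{lemma}

The two terms in (d) are called the \emph{short} and the \emph{long} variation.

\begin{proof}
For (a), fix a finite sequence $u_0<\dots<u_N$ and pass to the limit, using Minkowski's inequality in $\ell^r$ for the second claim. Part (b) is $\ell^1\subset\ell^r$ and the fundamental theorem of calculus. In (c) each index occurs at most once as a left and once as a right endpoint.

(d) Fix $u_0<\dots<u_N$. If $u_{k-1}$ and $u_k$ lie in different windows, let $2^{m_1}$ be the first dyadic point to the right of $u_{k-1}$ and $2^{m_2}$ the last dyadic point with $2^{m_2}\le u_k$. Then $m_1\le m_2$, and we split the increment over $[u_{k-1},u_k]$ into the increments over $[u_{k-1},2^{m_1}]$, $[2^{m_1},2^{m_2}]$ and $[2^{m_2},u_k]$. The middle intervals do not overlap and contribute at most the long variation. The outer intervals, together with the intervals that were not split, do not overlap and each lies in the closure of a window; by continuity $V_r(\Psi;\overline{W_m})=V_r(\Psi;W_m)$.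

(e) The increments with both endpoints in one block $J$ contribute at most $(2^b\sup_J|\Psi'|)^r$, by (b). An increment from $J$ to another block $J'$ has $r$-th power at most $2^{r-1}(\sup_J|\Psi|^r+\sup_{J'}|\Psi|^r)$, and for each block at most one increment leaves it and at most one enters it.
\end{proof}

\subsection{Dyadic pieces}
We cut the kernel according to the size of $|t|^\alpha$, the quantity that multiplies $u$. Fix $0\le\eta\in C_c^\infty((\frac12,2))$ with $\sum_{l\in\mathbb Z}\eta(2^{-l}v)=1$ for $v>0$, and put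
\[
T_l=2^{l/\alpha},\qquad A=2^{1/|\alpha|},\qquad\kappa(t)=\frac{\eta(|t|^\alpha)}t,\qquad K_l(t)=\frac{\eta(2^{-l}|t|^\alpha)}t=\frac1{T_l}\kappa\Big(\frac t{T_l}\Big).
\]
The function $\kappa$ is odd, smooth and supported in $A^{-1}\le|t|\le A$. For $f\in L^1_{\mathrm{loc}}$ and $L\ge0$ let
\[
h_lf(x,u)=\int f(x-t)e^{iu|t|^\alpha}K_l(t)\,dt,\qquad\tilde h_lf=2^{-l}\partial_uh_lf,\qquad H_Lf=\sum_{|l|\le L}h_lf .
\]
For every $x$ these functions are $C^1$ in $u$. The substitution $t\mapsto T_lt$ gives, with $f_l(y)=f(T_ly)$,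
\begin{equation}\label{eq:scaling}
h_lf(x,u)=h_0f_l(x/T_l,2^lu),\qquad\tilde h_lf(x,u)=\tilde h_0f_l(x/T_l,2^lu),
\end{equation}
and $u\mapsto2^lu$ maps $\mathcal J_b$ onto $\mathcal J_{b+l}$ and $W_m$ onto $W_{m+l}$. We also use the averages
\[
\mathcal A_l\phi(x)=T_l^{-1}\int_{|x-y|\le(A+1)T_l}|\phi(y)|\,dy,\qquad\text{for which}\qquad\int\mathcal A_l\phi=2(A+1)\|\phi\|_1 .
\]
Two combinations of indices recur. On the support of $K_l$ we have $|t|^\alpha\sim2^l$. For $u\in W_m$ the phase $u|t|^\alpha$ has size $2^j$ with $j=l+m$; we call $j$ the \emph{modulation}. When $u$ moves by $2^b$, the phase moves by about $2^n$ with $n=l+b$. In particular $2^{-l}$ is the length in $u$ on which $h_lf$ begins to change.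

\begin{lemma}\label{lem:trunc}
Let $r\ge1$. For Schwartz $f$ and every $x$, $\mathcal V_rf(x)\le\liminf_{L\to\infty}V_r(H_Lf;\mathbb R)(x)$. For $f\in L^1_{\mathrm{loc}}$,
\[
V_r(H_Lf;\mathbb R)\le V_r(H_Lf;(0,\infty))+V_r(H_L\bar f;(0,\infty)).
\]
\end{lemma}

\begin{proof}
The function $H_Lf(x,u)$ is the second integral in \eqref{eq:defH} with the extra factor $\theta_L(t)=\sum_{|l|\le L}\eta(2^{-l}t^\alpha)$, where $0\le\theta_L\le1$ and $\theta_L\to1$ pointwise. By dominated convergence $H_Lf(x,u)\to H^{(u)}f(x)$, and Lemma~\ref{lem:var}(a) gives the first claim. For the second, write $\Psi(u)=\Psi(\max(u,0))+\Psi(\min(u,0))-\Psi(0)$ for $\Psi=H_Lf(x,\cdot)$, so that $V_r(\Psi;\mathbb R)\le V_r(\Psi;[0,\infty))+V_r(\Psi;(-\infty,0])$. Continuity removes the endpoint $0$, and $H_Lf(x,-u)=\overline{H_L\bar f(x,u)}$ because $K_l$ is real.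
\end{proof}

If $0\le\Phi\le\liminf_L\Phi_L$, then $\{\Phi>\lambda\}\subset\liminf_L\{\Phi_L>\lambda\}$, and Fatou's lemma gives $|\{\Phi>\lambda\}|\le\liminf_L|\{\Phi_L>\lambda\}|$. So Lemma~\ref{lem:trunc} reduces all upper bounds, of weak or strong type, to bounds for $V_r(H_Lf;(0,\infty))$ that are uniform in $L$. The truncated operators make sense for every $f\in L^p$, which we need for the Calder\'on--Zygmund decomposition.

\subsection{Tools}\label{ss:tools}
We use the following facts.

\emph{Hausdorff--Young.} If $1\le p\le2$ and $\Psi(u)=\int e^{iuv}G(v)\,dv$, then $\|\Psi\|_{p'}\le C\|G\|_p$.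

\emph{Schur's test.} An integral operator whose kernel satisfies $|k(x,x')|\le\Theta(x-x')$ has $L^2$ norm at most $\|\Theta\|_1$. If $(c_{RR'})$ is a symmetric nonnegative matrix with row sums at most $\beta$, then $\sum c_{RR'}\xi_R\xi_{R'}\le\beta\sum\xi_R^2$.

\emph{Riesz--Thorin for mixed norms} (Benedek--Panzone). For a function on a product $X_1\times X_2$ the norm of $L^{p_1}(L^{p_2})$ is the $L^{p_1}(X_1)$ norm of the $L^{p_2}(X_2)$ norm. If a linear map is bounded between two pairs of such spaces, with exponents in $[1,\infty]$ and norms $M_0,M_1$, then for $0<\theta<1$ it is bounded on simple functions, with norm at most $M_0^{1-\theta}M_1^\theta$, between the spaces whose reciprocal exponents are the convex combinations with weights $1-\theta,\theta$.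

\emph{Marcinkiewicz interpolation.} A sublinear operator on $L^{p_0}+L^{p_1}$ that is of weak types $(p_0,p_0)$ and $(p_1,p_1)$, $1\le p_0<p_1<\infty$, is bounded on $L^p$ for $p_0<p<p_1$, with a norm that depends only on the exponents and the two weak type norms.

\emph{Variation of the truncated Hilbert transform} (Campbell--Jones--Reinhold--Wierdl \cite{CJRW}). With $\mathcal H_\epsilon g(x)=\int_{|t|>\epsilon}g(x-t)\,dt/t$ one has, for $r>2$,
\begin{equation}\label{eq:CJRW}
\|V_r(\epsilon\mapsto\mathcal H_\epsilon g;(0,\infty))\|_2\le C_r\|g\|_2 .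
\end{equation}

\emph{Van der Corput's lemma.} Let $\varphi\in C^2$ be real and $a\in C^1$ on a bounded interval $I$, and let $\Lambda>0$. If $|\varphi''|\ge\Lambda$ on $I$, then $|\int_Ie^{i\varphi}a|\le C\Lambda^{-1/2}(\|a\|_\infty+\|a'\|_1)$. If $|\varphi'|\ge\Lambda$ and $\varphi'$ is monotone on $I$, then $|\int_Ie^{i\varphi}a|\le C\Lambda^{-1}(\|a\|_\infty+\|a'\|_1)$. Here $C$ is absolute. In the second case the trivial bound $|I|\,\|a\|_\infty$ and $\min(1,\Lambda^{-1})\le\Lambda^{-1/2}$ show that $\Lambda^{-1}$ may be replaced by $\Lambda^{-1/2}$ when $|I|\le C$.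

\emph{Nonstationary phase.} Let $a\in C_c^N$ be supported in an interval $I$ on which $|\varphi'|\ge\mu$ and $|\varphi^{(k)}|\le C_k\mu$ for $2\le k\le N+1$. Then $|\int e^{i\varphi}a|\le C\mu^{-N}$, where $C$ depends on $N$, the $C_k$, $|I|$ and $\|a\|_{C^N}$. Indeed $\int e^{i\varphi}a=i\int e^{i\varphi}(a/\varphi')'$, and each derivative of $1/\varphi'$ of order at most $N$ is a sum of terms $\varphi^{(k_1)}\cdots\varphi^{(k_\nu)}/(\varphi')^{\nu+1}$ with $k_1,\dots,k_\nu\ge2$, which are $O(\mu^{-1})$; repeat $N$ times.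

\section{Three estimates at one scale}\label{sec:scale}

By Lemma~\ref{lem:var}(e) with $b=-l$, the variation of a single piece satisfies
\[
V_r\big(h_lf;[2^{-l},\infty)\big)\le C\,\mathcal S_r^{-l}(h_lf)+C\,\mathcal S_r^{-l}(\tilde h_lf),
\]
so block norms are the natural quantities to estimate. Everything we need about them is contained in the following proposition.

\begin{proposition}\label{prop:scale}
Let $l\in\mathbb Z$, let $\mathsf h_l$ be either $h_l$ or $\tilde h_l$, let $1<p\le2$, $r=p'$ and $f\in L^p(\mathbb R)$.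
\begin{itemize}
\item[(i)] For every $x$, $\ \mathcal S_r^{-l}(\mathsf h_lf)(x)\le C\big(\mathcal A_l(|f|^p)(x)\big)^{1/p}$.
\item[(ii)] For every integer $n\ge0$, $\ \|\mathcal S_r^{\,n-l}(\mathsf h_lf)\|_p\le C2^{-n/(2r)}\|f\|_p$.
\item[(iii)] Let $p<2$. There is $\varepsilon_1=\varepsilon_1(p)>0$ with the following property. If $\sigma\ge0$ is an integer and $\int_I|f|^p\le\Gamma|I|$ for every interval $I$ of length $2^{-\sigma}T_l$, then
\[
\int\mathcal S_r^{-l,\,8\sigma-l}(\mathsf h_lf)^r\,dx\le C_\Gamma2^{-\varepsilon_1\sigma}\|f\|_p^p .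
\]
\end{itemize}
The constants do not depend on $l$, $n$, $\sigma$.
\end{proposition}

\subsection{The model operator and the pointwise bound}
By \eqref{eq:scaling} it suffices to take $l=0$: in (ii) both sides scale by $T_l^{1/p}$, in (iii) by $T_l$, and (i) is invariant. To separate the two half-lines, let $\kappa_+\in C_c^\infty(\mathbb R)$ be any fixed real function supported in $[A^{-1},A]$ and define the \emph{model operator}
\[
hf(x,u)=\int f(x-t)e^{iut^\alpha}\kappa_+(t)\,dt .
\]
With $\check f(y)=f(-y)$, the part of $h_0f(x,u)$ over $t<0$ is $\int_0^\infty\check f(-x-t)e^{iut^\alpha}\kappa(-t)\,dt$. So $h_0f(x,u)$ is the sum of a model operator applied to $f$ at $x$ and a model operator applied to $\check f$ at $-x$. The same holds for $-i\tilde h_0$, with $|t|^\alpha\kappa$ in place of $\kappa$. The hypotheses and the right sides of (i)--(iii) are invariant under reflection, so it suffices to prove the three statements for $l=0$ with $h$ in place of $\mathsf h_0$. Note that $-i\partial_uh$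 is again a model operator, with $t^\alpha\kappa_+$ in place of $\kappa_+$.

\begin{proof}[Proof of Proposition~\ref{prop:scale}(i)]
Fix $x$ and substitute $v=t^\alpha$, which is possible since $\alpha\ne0$. Then $hf(x,u)=\int e^{iuv}G(v)\,dv$ with $G(v)=f(x-v^{1/\alpha})\omega(v)$, where $\omega(v)=|\alpha|^{-1}v^{1/\alpha-1}\kappa_+(v^{1/\alpha})$ is bounded and supported in $[\frac12,2]$. By Hausdorff--Young and the reverse substitution,
\begin{equation}\label{eq:HY}
\|hf(x,\cdot)\|_{L^{p'}(du)}\le C\Big(\int_{A^{-1}}^A|f(x-t)|^p\,dt\Big)^{1/p},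
\end{equation}
and the same holds for $\partial_uhf$. If $|J|=1$ and $\Psi\in C^1$, then $\sup_J|\Psi|\le\int_J|\Psi|+\int_J|\Psi'|$, so by H\"older's inequality
\begin{equation}\label{eq:sob}
\sup_J|\Psi|^r\le2^{r-1}\int_J\big(|\Psi|^r+|\Psi'|^r\big)\,du .
\end{equation}
Sum \eqref{eq:sob} over the disjoint blocks $J\in\mathcal J_0$ and apply \eqref{eq:HY}.
\end{proof}

\subsection{What the pointwise bound gives and what it misses}\label{ss:plan}
Apply (i) to the bump $\phi$ of Lemma~\ref{lem:bump}. At a point with $|x|\ge2$ only the pieces with $T_l\sim|x|$ are nonzero, and for these $\mathcal A_l(\phi^p)\le CT_l^{-1}$. So (i) gives the bound $C|x|^{-1/p}$, which matches the lower bound at $r=p'$. The regions $|x|\sim2^s$ all carry the same $L^p$ mass of $|x|^{-1/p}$, which is why the strong type bound fails, but their $L^{p'}$ masses $\int_{|x|\sim2^s}|x|^{-p'/p}dx\sim2^{-s(p'/p-1)}$ decay geometrically, because $p'>p$. This suggests the plan: decompose $f$ at height $\lambda$, treat the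 good part in $L^2$, and measure the bad part in $L^{p'}$, looking for a factor $2^{-\varepsilon s}$ in the interaction of the piece $h_l$ with the atoms of length $2^{-s}T_l$. Two difficulties remain.

\emph{One increment sees many pieces.} An increment of $H_Lf$ over a $u$-interval of length $2^b$ is a sum over $l$, and we will use the triangle inequality in $n=l+b$. For $n<0$ the mean value theorem gains $2^n$ per increment. For $n\ge0$ an increment of $h_lf$ is bounded by suprema over blocks of length $2^{n-l}$, and \eqref{eq:mono} with (i) bounds these uniformly in $n$, without decay. Part (ii) supplies the decay.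

\emph{Atoms may be dense.} Let atoms $F_Q$ with $\int_Q|F_Q|^p\sim|Q|$ and $|Q|=2^{-s}T_l$ fill an interval of length $T_l$. Then (i) gives only the bound $O(1)$ on a set of measure about $T_l=\sum|Q|$, with no decay in $s$. At low modulation the kernel is almost constant on each $Q$ and the vanishing mean of the atoms gains. At high modulation part (iii) gains, using only that $|f|^p$ is spread out.

Neither gain can hold pointwise in $x$. The following computation shows why, and where the gain comes from.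

\begin{example}\label{ex:chirp}
Let $\alpha=2$, $\kappa_+\ge0$, $u_0\ge1$, and let $f(y)=e^{-iu_0y^2}$ on $[-2A,2A]$, $f=0$ elsewhere. This function is as spread out as possible, since $|f|=1$ on its support. For $|x|\le A$,
\[
hf(x,u)=\int e^{i\varphi(t)}\kappa_+(t)\,dt,\qquad\varphi(t)=(u-u_0)t^2+2u_0xt-u_0x^2 .
\]
At $x=0$, $u=u_0$ the phase vanishes and $hf(0,u_0)=\int\kappa_+$, however large $u_0$ is. Now let $x\ne0$ and $\Lambda=u_0|x|/(1+A)$. We have $\varphi''=2(u-u_0)$ and $\varphi'=t\varphi''+2u_0x$. Either the constant $\varphi''$ satisfies $|\varphi''|\ge\Lambda$, or else $|\varphi'|\ge2u_0|x|-A\Lambda\ge\Lambda$ on $[A^{-1},A]$ with $\varphi'$ monotone. Van der Corput's lemma gives $\sup_u|hf(x,u)|\le C(u_0|x|)^{-1/2}$. So the chirp that cancels the phase at one point cannot be matched, by any choice of $u$, at points farther away than about $1/u_0$, and $\int_{|x|\le A}\sup_u|hf|\,dx\le Cu_0^{-1/2}$.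

For $\alpha=1$ the same construction, $f(y)=e^{iu_0y}$ on $[-2A,2A]$, gives $|hf(x,u_0)|=\int\kappa_+$ for all $|x|\le A$. With $u_0=2^n$ this contradicts (ii) for the model operator when $n$ is large, and with $u_0=2^{8\sigma}$ it contradicts (iii). This is the role of the hypothesis $\alpha\ne1$.
\end{example}

\subsection{Linearization}\label{ss:lin}
To prove (ii) and (iii) we use duality and interpolation, which need a linear operator. Take finitely many blocks $J$ and measurable functions $u_J:\mathbb R\to J$ with finitely many values, and put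
\[
T_Jf(x)=hf(x,u_J(x)),\qquad\mathbf Tf=(T_Jf)_J .
\]
A bound for $\|(\sum_J|T_Jf|^r)^{1/r}\|_{L^\rho(dx)}$ that does not depend on these choices implies the same bound for the block norm. To see this, exhaust a countable dense subset of each $J$ by finite sets, let $u_J(x)$ be the first point of the finite set at which $|hf(x,\cdot)|$ is maximal, and use monotone convergence. Bounds obtained by interpolation on simple functions extend to all $f\in L^p$: if $f_k\to f$ in $L^p$, then $hf_k\to hf$ uniformly in $(x,u)$ by H\"older's inequality, and Fatou's lemma applies.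

\section{Suprema over long blocks}\label{sec:long}

We prove Proposition~\ref{prop:scale}(ii) for the model operator, first for $p=2$. The kernel of $T_JT_J^*$ is the oscillatory integral of Example~\ref{ex:chirp}, so the computation there is the core of the argument. Two points are new. First, since $u$ and $u'$ lie in the same block, the kernel decays rapidly beyond the distance $2^n/u$, which makes the norms of the $T_J$ square summable within a window. Second, the windows must be shown to be almost orthogonal.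

\begin{proof}[Proof of Proposition~\ref{prop:scale}(ii)]
Let $\mathbf T=(T_J)_J$ with $J\in\mathcal J_n$. For $R=2^j$, $j\ge n$, let $\mathbf T_R=(T_J)_{J\subset[R,2R)}$; it has at most $R2^{-n}$ components. Each $T_J$ is bounded on $L^2$, since $|T_Jf|\le|\kappa_+|*|f|$. The kernel of $T_JT_{J'}^*$ is
\[
k(x,x')=\int e^{i\varphi(y)}\kappa_+(t)\kappa_+(t')\,dy,\qquad\varphi(y)=ut^\alpha-u't'^{\alpha},
\]
where $t=x-y$, $t'=x'-y$, $u=u_J(x)$, $u'=u_{J'}(x')$. The amplitude is supported in the interval of $y$ on which $t,t'\in[A^{-1},A]$, it has bounded derivatives, and $k=0$ for $|x-x'|>2A$.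

\emph{Step 1: one block, small distance.} Let $J=J'\subset[R,2R)$ and $x\ne x'$. Since $t-t'=x-x'$,
\[
-\frac{\varphi'}\alpha=ut^{\alpha-2}(x-x')+\big(ut^{\alpha-2}-u't'^{\alpha-2}\big)t',\qquad\varphi''=\alpha(\alpha-1)\big(ut^{\alpha-2}-u't'^{\alpha-2}\big).
\]
As $ut^{\alpha-2}\ge cR$ and $\alpha(\alpha-1)\ne0$, this gives $|\varphi'|+|\varphi''|\ge2\Lambda$ with $\Lambda=cR|x-x'|$. To apply van der Corput's lemma we need to know that the interval of integration splits into few pieces on each of which one of the two derivatives is large. We have $\varphi'''=-\alpha(\alpha-1)(\alpha-2)(ut^{\alpha-3}-u't'^{\alpha-3})$. For $\alpha\in\{2,3\}$ this is constant in $y$. Otherwise it vanishes only where $(t/t')^{\alpha-3}=u'/u$, which happens for at most one $y$ because $\frac d{dy}(t/t')=(x-x')/t'^2\ne0$. So the interval splits into at most two intervals on which $\varphi''$ is monotone. Each of these splits into at most four intervals, on which respectively $\varphi''\le-\Lambda$, $-\Lambda<\varphi''\le0$,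 $0<\varphi''<\Lambda$, $\varphi''\ge\Lambda$. On the two middle ones $|\varphi'|\ge\Lambda$ and $\varphi'$ is monotone. Hence $|k(x,x')|\le C(R|x-x'|)^{-1/2}$.

\emph{Step 2: one block, large distance.} For $\gamma\in\mathbb R$ write
\[
ut^{\gamma}-u't'^{\gamma}=u\big(t^\gamma-t'^\gamma\big)+(u-u')t'^\gamma,\qquad|u-u'|\le2^n .
\]
For $\gamma=\alpha-1\ne0$ the mean value theorem gives $|t^\gamma-t'^\gamma|\ge c|x-x'|$. So there is $C_1$ such that $R|x-x'|\ge C_12^n$ implies $|\varphi'|\ge cR|x-x'|$. For $\gamma=\alpha-2,\alpha-3$ the same identity gives $|\varphi''|+|\varphi'''|\le C(R|x-x'|+2^n)\le CR|x-x'|$. Nonstationary phase with $N=2$ yields $|k(x,x')|\le C(R|x-x'|)^{-2}$ in this range.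

\emph{Step 3: one window.} By Schur's test and Steps 1 and 2,
\[
\|T_J\|^2=\|T_JT_J^*\|\le C\int_{|z|\le C_12^n/R}\frac{dz}{(R|z|)^{1/2}}+C\int_{|z|>C_12^n/R}\frac{dz}{(R|z|)^2}\le C\frac{2^{n/2}}R .
\]
Summing over the at most $R2^{-n}$ blocks gives $\|\mathbf T_R\|_{L^2\to L^2(\ell^2)}^2\le C2^{-n/2}$, and so $\|\mathbf T_R\mathbf T_{R'}^*\|\le C2^{-n/2}$ for all $R,R'$.

\emph{Step 4: distant windows.} Let $J\subset[R,2R)$, $J'\subset[R',2R')$ with $R'\ge C_0R$. If $C_0=C_0(\alpha)$ is large, the term $u't'^{\alpha-1}$ dominates in $\varphi'$, so $|\varphi'|\ge cR'$, while all higher derivatives are $O(R')$. Nonstationary phase with $N=4$ and Schur's test give $\|T_JT_{J'}^*\|\le CR'^{-4}$. There are at most $RR'\le R'^2$ pairs, so $\|\mathbf T_R\mathbf T_{R'}^*\|\le CR'^{-2}$. Taking adjoints covers $R\ge C_0R'$. In both cases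
\[
\|\mathbf T_R\mathbf T_{R'}^*\|\le C\max(R,R')^{-2}\le C(RR')^{-1}\le C2^{-n}R'^{-1}.
\]

\emph{Step 5: the case $p=2$.} For fixed $R$, Step 3 handles the $O(1)$ dyadic numbers $R'\in(R/C_0,C_0R)$ and Step 4 the others, and $\sum_{R'\ge1}R'^{-1}=2$. So the symmetric matrix $c_{RR'}=\|\mathbf T_R\mathbf T_{R'}^*\|$ has row sums at most $C2^{-n/2}$. For $G=(G_R)_R\in L^2(\ell^2)$,
\[
\|\mathbf T^*G\|_2^2=\sum_{R,R'}\langle\mathbf T_{R'}\mathbf T_R^*G_R,G_{R'}\rangle\le\sum_{R,R'}c_{RR'}\|G_R\|\,\|G_{R'}\|\le C2^{-n/2}\|G\|^2,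
\]
and by duality $\|\mathbf T\|_{L^2\to L^2(\ell^2)}\le C2^{-n/4}$.

\emph{Step 6: general $p$.} From $\sup_J|T_Jf|\le|\kappa_+|*|f|$ we get $\|\mathbf T\|_{L^1\to L^1(\ell^\infty)}\le C$. Interpolate with $\theta=2/r$: then $1-\theta+\frac\theta2=\frac1p$ for the exponents in $x$, the inner exponent is $\frac\theta2=\frac1r$, and $\|\mathbf T\|_{L^p\to L^p(\ell^r)}\le C2^{-n\theta/4}=C2^{-n/(2r)}$.
\end{proof}

\section{Spread-out functions at high modulation}\label{sec:caps}

We prove Proposition~\ref{prop:scale}(iii) for the model operator. The mechanism is clearest for $p=4/3$, $r=4$. Cut $f$, supported in $[0,1)$, into pieces $f_\nu$ on $2^\sigma$ intervals of length $2^{-\sigma}$. Hausdorff--Young bounds $\iint|hf|^4$ by $C\|f\|_{4/3}^4$. If the functions $hf_\nu$ are orthogonal in the $L^4$ sense, the bound improves to $C(\sum_\nu\|f_\nu\|_{4/3}^2)^2$. For $|f|=1$ the first quantity is $1$ and the second is $(2^\sigma2^{-3\sigma/2})^2=2^{-\sigma}$. Orthogonality comes from expanding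 the fourth power: the product of four pieces carries the phase $u\Phi(x)$ with $\Phi=t_1^\alpha+t_2^\alpha-t_3^\alpha-t_4^\alpha$, $t_k=x-y_k$, which is stationary in $(u,x)$ only if $\Phi=\Phi'=0$. For $\alpha=2$ this says that the pairs $\{t_1,t_2\}$ and $\{t_3,t_4\}$ have the same sum and the same sum of squares, hence the same sum and product, hence coincide. The next lemma is the quantitative form for general $\alpha$.

\begin{lemma}\label{lem:sep}
For $t_1,\dots,t_4\in[A^{-1},A]$ let
\[
d=\min\big(\max(|t_1-t_3|,|t_2-t_4|),\ \max(|t_1-t_4|,|t_2-t_3|)\big).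
\]
Then $S=t_1^\alpha+t_2^\alpha-t_3^\alpha-t_4^\alpha$ and $P=t_1^{\alpha-1}+t_2^{\alpha-1}-t_3^{\alpha-1}-t_4^{\alpha-1}$ satisfy $|S|+|P|\ge cd^2$.
\end{lemma}

\begin{proof}
We change variables so that $P$ becomes linear. Put $\tau_k=t_k^{\alpha-1}$ and $\gamma=\alpha/(\alpha-1)\notin\{0,1\}$. Then $P=\tau_1+\tau_2-\tau_3-\tau_4$ and $S=\tau_1^\gamma+\tau_2^\gamma-\tau_3^\gamma-\tau_4^\gamma$, and the $\tau_k$ lie in a compact interval $[\mathsf m,\mathsf M]\subset(0,\infty)$. Relabel within each pair so that $\tau_1\le\tau_2$ and $\tau_3\le\tau_4$, and let $D=\max(|\tau_1-\tau_3|,|\tau_2-\tau_4|)\le\mathsf M$. The map $t\mapsto t^{\alpha-1}$ is bi-Lipschitz on $[A^{-1},A]$, so $D\ge cd$, and it suffices to show $|S|+|P|\ge cD^2$. Let $c_1>0$ be a small constant with $c_1\mathsf M\le1$ and $c_1\mathsf M^2\le\mathsf m$. If $|P|\ge c_1D^2$ we are done, so assume $|P|<c_1D^2$.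

Write $\tau_{1},\tau_2=\mu\mp z$ and $\tau_3,\tau_4=\mu'\mp z'$ with $z,z'\ge0$. Then $|\mu-\mu'|=|P|/2\le\min(D,\mathsf m)/2$. From $\tau_1-\tau_3=(\mu-\mu')-(z-z')$ and $\tau_2-\tau_4=(\mu-\mu')+(z-z')$ we get $|z-z'|\ge D-|\mu-\mu'|\ge D/2$: since the midpoints nearly agree, the half-widths must differ. Let $G(\mu,s)=(\mu-s)^\gamma+(\mu+s)^\gamma$, so that
\[
S=\big(G(\mu,z)-G(\mu,z')\big)+\big(G(\mu,z')-G(\mu',z')\big).
\]
(For $\alpha=2$, $G(\mu,s)=2\mu^2+2s^2$.) All points that occur below stay in $I_*=[\mathsf m/2,\mathsf M+\mathsf m/2]$. Indeed, $\mu\pm s\in[\tau_1,\tau_2]$ for $0\le s\le z$, and for $0\le s\le z'$ and $\mu''$ between $\mu$ and $\mu'$ the point $\mu''\pm s$ is within $\mathsf m/2$ of $\mu'\pm s\in[\tau_3,\tau_4]$. Since $\tau\mapsto\tau^\gamma$ is Lipschitz on $I_*$, the second bracket is at most $C|P|\le Cc_1D^2$. For the first, for $0\le s\le\max(z,z')$,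
\[
\partial_sG(\mu,s)=\gamma(\gamma-1)\int_{-s}^s(\mu+\tau)^{\gamma-2}\,d\tau
\]
has constant sign and modulus at least $2c's$, with $c'>0$ because $\gamma\ne0,1$. Hence the first bracket has modulus at least $c'|z^2-z'^2|\ge c'|z-z'|^2\ge c'D^2/4$, where we used $z+z'\ge|z-z'|$. Choosing $c_1$ with $Cc_1\le c'/8$ gives $|S|\ge c'D^2/8$.
\end{proof}

\begin{lemma}\label{lem:caps}
Let $1<p<2$, $r=p'$, and define $q$ by $\frac1q=\max(\frac12,1-\frac2r)$; then $p<q\le2$. Let $\sigma\ge0$ be an integer, let $f\in L^p$ be supported in $[0,1)$, and put $f_\nu=f\mathbf 1_{I_\nu}$ with $I_\nu=[\nu2^{-\sigma},(\nu+1)2^{-\sigma})$, $0\le\nu<2^\sigma$. Then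
\[
\big\|\mathcal S_r^{\,0,8\sigma}(hf)\big\|_{L^r(\mathbb R)}\le C\Big(\sum_\nu\|f_\nu\|_p^q\Big)^{1/q}.
\]
\end{lemma}

\begin{proof}
We have $q>p$ because $\frac1p>\frac12$ and $\frac1p=1-\frac1r>1-\frac2r$. Regard $f$ as the function $(\nu,y)\mapsto f(\nu2^{-\sigma}+y)$ on $\{0,\dots,2^\sigma-1\}\times[0,2^{-\sigma})$, so that the right side is the norm of $\ell^q(L^p)$. Let $\mathbf T=(T_J)$ be a linearization over blocks $J\in\mathcal J_0$, $J\subset[2^{8\sigma},\infty)$. We claim the uniform bounds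
\[
\text{(A) }\ \ell^1(L^1)\to L^\infty(\ell^\infty),\qquad\text{(B) }\ \ell^2(L^{4/3})\to L^4(\ell^4),\qquad\text{(C) }\ \ell^2(L^2)\to L^2(\ell^2).
\]
They imply the lemma. For $p<4/3$ interpolate (A) and (B) with $\theta=4/r$: the exponents are $1-\frac\theta4=\frac1p$, $\frac\theta4=\frac1r$ and $1-\frac\theta2=1-\frac2r=\frac1q$, as $r>4$. For $p>4/3$ interpolate (B) and (C): the outer exponent on the left stays $2=q$, and the other two remain dual. Bound (A) is $|T_Jf|\le\|\kappa_+\|_\infty\|f\|_1$, and (C) is Proposition~\ref{prop:scale}(ii) with $p=2$, $n=0$. It remains to prove (B).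

Let $a_\nu=\|f_\nu\|_{4/3}$. By \eqref{eq:sob} with $r=4$, and since $-i\partial_uh$ is a model operator, it suffices to show $\int_{\mathbb R}\int_{2^{8\sigma}}^\infty|hf|^4\,du\,dx\le C(\sum_\nu a_\nu^2)^2$. To integrate by parts in $u$ we use a smooth cutoff. Fix $\chi\in C_c^\infty((\frac12,4))$ with $0\le\chi\le1$ and $\chi=1$ on $[1,2]$, and let $R$ run through $2^j$, $j\ge8\sigma$. Then $\mathbf 1_{[2^{8\sigma},\infty)}(u)\le\sum_R\chi(u/R)\le3$, and we bound
\[
\sum_R\iint|hf|^4\chi(u/R)\,du\,dx=\sum_R\sum_{\nu_1,\dots,\nu_4}\iint hf_{\nu_1}\,hf_{\nu_2}\,\overline{hf_{\nu_3}}\,\overline{hf_{\nu_4}}\,\chi(u/R)\,du\,dx .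
\]
Call $(\nu_1,\dots,\nu_4)$ \emph{near} if $|\nu_1-\nu_3|,|\nu_2-\nu_4|\le1$ or $|\nu_1-\nu_4|,|\nu_2-\nu_3|\le1$, and \emph{far} otherwise.

\emph{Near terms.} By H\"older's inequality their total is at most $3\sum_{\mathrm{near}}\prod_k\|hf_{\nu_k}\|_{L^4(dx\,du)}$. The function $hf_\nu(x,\cdot)$ vanishes unless $x\in[0,A+1]$, so \eqref{eq:HY} with $p=4/3$ gives $\|hf_\nu\|_{L^4(dx\,du)}\le Ca_\nu$. By Cauchy--Schwarz $\sum_{|\nu-\nu'|\le1}a_\nu a_{\nu'}\le3\sum_\nu a_\nu^2$, so the near terms contribute at most $C(\sum_\nu a_\nu^2)^2$.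

\emph{Far terms.} With $u=Rw$, a far term equals $\int f(y_1)f(y_2)\overline{f(y_3)f(y_4)}\,\mathcal K_R(y)\,dy$ over $y_k\in I_{\nu_k}$, where
\[
\mathcal K_R(y)=R\iint e^{iR\psi(w,x)}\chi(w)\prod_{k=1}^4\kappa_+(x-y_k)\,dw\,dx,\qquad\psi(w,x)=w\Phi(x),
\]
and $\Phi(x)=t_1^\alpha+t_2^\alpha-t_3^\alpha-t_4^\alpha$ with $t_k=x-y_k$. In the notation of Lemma~\ref{lem:sep}, $\Phi=S$ and $\Phi'=\alpha P$. For a far quadruple each of the two matchings contains a pair of indices that differ by at least $2$, and the corresponding points are at distance at least $2^{-\sigma}$; since $|t_k-t_{k'}|=|y_k-y_{k'}|$, this means $d\ge2^{-\sigma}$. So on the support of the amplitude $|\nabla\psi|=|(\Phi,w\Phi')|\ge\rho$ with $\rho=c2^{-2\sigma}\le1$, and all derivatives of $\psi$ are bounded there.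

Let $\mathbf g=\nabla\psi/|\nabla\psi|^2$. The map $\xi\mapsto\xi/|\xi|^2$ is homogeneous of degree $-1$, so its derivatives of order $k$ are $O(|\xi|^{-1-k})$, and the chain rule gives $|\partial^\beta\mathbf g|\le C_\beta\rho^{-1-|\beta|}$ on the support. Since $(iR)^{-1}\mathbf g\cdot\nabla e^{iR\psi}=e^{iR\psi}$, integrating by parts four times produces $R^{-4}$ times a sum of products of a derivative of the amplitude with four factors $\partial^{\beta_1}\mathbf g,\dots,\partial^{\beta_4}\mathbf g$, $\sum|\beta_k|\le4$; such a product is $O(\rho^{-8})$. The condition $R\ge2^{8\sigma}$ is chosen so that $\rho^2=c^22^{-4\sigma}\ge c^2R^{-1/2}$. Hence $|\mathcal K_R|\le CR(R\rho^2)^{-4}\le CR^{-1}$, and the far terms contribute at most $C2^{-8\sigma}\|f\|_1^4$ after summation over $R$. Finally $\|f\|_1\le\sum_\nu a_\nu\le2^{\sigma/2}(\sum_\nu a_\nu^2)^{1/2}$, so the far terms are bounded by $C2^{-6\sigma}(\sum_\nu a_\nu^2)^2$.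
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:scale}(iii)]
Let first $f$ be supported in $[0,1)$. The hypothesis gives $\|f_\nu\|_p^p\le\Gamma2^{-\sigma}$ and $\|f\|_p^p\le\Gamma$. Hence $\sum_\nu\|f_\nu\|_p^q\le(\Gamma2^{-\sigma})^{(q-p)/p}\|f\|_p^p$. Raising this to the power $r/q>1$ and using $\|f\|_p^{pr/q}\le\Gamma^{r/q-1}\|f\|_p^p$, Lemma~\ref{lem:caps} gives the claim with $\varepsilon_1=\frac{(q-p)r}{pq}>0$. The operator $h$ commutes with translations in $x$, so the claim holds for $f^k=f\mathbf 1_{[k,k+1)}$, $k\in\mathbb Z$. At each $x$ at most $A+2$ of the functions $hf^k(x,\cdot)$ are nonzero, so $\mathcal S_r^{\,0,8\sigma}(hf)^r\le C\sum_k\mathcal S_r^{\,0,8\sigma}(hf^k)^r$. Integrate and use $\sum_k\|f^k\|_p^p=\|f\|_p^p$.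
\end{proof}

At $p=2$ one has $q=p$ and the argument gains nothing; for $p=4/3$ it gives $\varepsilon_1=1$, the gain computed at the start of this section.

\section{The $L^2$ bound}\label{sec:L2}

\begin{proposition}\label{prop:L2}
Let $r>2$. Then $\|V_r(H_Lg;(0,\infty))\|_2\le C\|g\|_2$ for all $g\in L^2$, uniformly in $L$.
\end{proposition}

In $L^2$ the pieces $h_l$ can be summed by orthogonality in frequency. After scaling to $l=0$, a kernel of modulation $j\ge0$ has Fourier transform concentrated at $|\xi|\sim2^j$, and one of modulation $j<0$ at $|\xi|\sim1$. Let $\hat g(\xi)=\int g(t)e^{-it\xi}dt$, and let $P_k^l$ be the Fourier multiplier operator with symbol the indicator of $2^k\le T_l|\xi|<2^{k+1}$. For fixed $k$ and $\xi$ this condition confines $l$ to an interval of length $|\alpha|$, so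
\begin{equation}\label{eq:orth}
\sum_l\|P_k^lg\|_2^2\le(|\alpha|+1)\|g\|_2^2\qquad(k\in\mathbb Z).
\end{equation}
Put $\varepsilon_2=\frac14(1-\frac2r)>0$ and
\[
\beta_{j,k}=2^{-\varepsilon_2j-|k-j|/2}\quad(j\ge0),\qquad\beta_{j,k}=2^{j-|k|}\quad(j<0),\qquad\text{so that}\quad\sum_{j,k\in\mathbb Z}\beta_{j,k}<\infty .
\]

\begin{lemma}\label{lem:pieces}
For $l,j,k\in\mathbb Z$ and $g_k=P_k^lg$, each of the following functions has $L^2$ norm at most $C\beta_{j,k}\|g_k\|_2$:
\begin{itemize}
\item[(a)] $V_r(h_lg_k;W_{j-l})$;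
\item[(b)] $h_lg_k(\cdot,2^{j-l})$ if $j\ge0$, and $h_lg_k(\cdot,2^{j-l})-h_lg_k(\cdot,0)$ if $j<0$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:scaling} we may take $l=0$; the scaling turns $P_k^l$ into $P_k^0$. Let $K_u$ be either of the odd kernels $e^{iu|t|^\alpha}\kappa(t)$ and $i|t|^\alpha e^{iu|t|^\alpha}\kappa(t)$, which belong to $h_0$ and $\partial_uh_0$, and let $2^k\le|\xi|<2^{k+1}$. Oddness gives $\widehat{K_u}(0)=0$, hence $|\widehat{K_u}(\xi)|\le|\xi|\int|tK_u|\le C2^k$ for all $u$.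

\emph{The case $j<0$.} For $0\le u\le1$ the kernels are bounded in $C^1$, so one integration by parts gives $|\widehat{K_u}(\xi)|\le C2^{-k}$ as well, and $\|\partial_uh_0g_k(\cdot,u)\|_2\le C2^{-|k|}\|g_k\|_2$. The functions in (a) and (b) are bounded by integrals of $|\partial_uh_0g_k|$ over intervals of length $2^j$ in $[0,1]$, and Minkowski's integral inequality gives the claim.

\emph{The case $j\ge0$, $|k-j|>c_3$.} Let $u\in W_j$. On each half-line the phase $u|t|^\alpha-t\xi$ has derivative $\pm\alpha u|t|^{\alpha-1}-\xi$, whose first term has size $\sim2^j$. If $c_3=c_3(\alpha)$ is large, one term dominates, so the derivative has modulus at least $c\max(2^j,2^k)$; higher derivatives are $O(2^j)$. Nonstationary phase gives $|\widehat{K_u}(\xi)|\le C_N\max(2^j,2^k)^{-N}$. For $k\ge0$ take $N=4$ and use $\max(j,k)\ge|k-j|$. For $k<0$ take the geometric mean of $C2^{-7j}$ and $C2^k$ and use $|k-j|=j+|k|$. In both cases $|\widehat{K_u}(\xi)|\le C2^{-3j-|k-j|/2}$. This gives (b), and it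 gives (a) through $V_r(h_0g_k;W_j)\le\int_{W_j}|\partial_uh_0g_k|\,du$ at the cost of the factor $|W_j|=2^j$.

\emph{The case $j\ge0$, $|k-j|\le c_3$.} Here the phase may be stationary, and we must gain $2^{-\varepsilon_2j}$. Let $\mathsf h$ be $h_0$ or $\tilde h_0=\partial_uh_0$. Since $W_j\in\mathcal J_j$, Proposition~\ref{prop:scale}(ii) with $p=2$, $n=j$ gives $\|\sup_{W_j}|\mathsf hg_k|\|_2\le C2^{-j/4}\|g_k\|_2$, which contains (b). For (a), Lemma~\ref{lem:var}(e) with $b=0$ reduces matters to bounding, for both choices of $\mathsf h$,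
\[
\Big(\sum_{J\in\mathcal J_0,\,J\subset W_j}\sup_J|\mathsf hg_k|^r\Big)^{1/r}\le\Big(\sup_{W_j}|\mathsf hg_k|\Big)^{1-2/r}\mathcal S_2^{\,0}(\mathsf hg_k)^{2/r}.
\]
By H\"older's inequality and Proposition~\ref{prop:scale}(ii) with $p=2$, $n=0$ for the second factor, the $L^2$ norm is at most $C2^{-\frac j4(1-\frac2r)}\|g_k\|_2$. This is the first place where $r>2$ is used.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:L2}]
Terms with $|l|>L$ are understood to be zero. For fixed $l$ the partial sums of $\sum_kP_k^lg$ converge to $g$ in $L^2$, and $h_l$ is convolution with an $L^2$ kernel, so $h_lg(x,u)=\sum_kh_lP_k^lg(x,u)$ for all $x,u$. Suppose that $\Theta_{j,k}^l\ge0$ satisfy $\|\Theta^l_{j,k}\|_2\le C\beta_{j,k}\|P_k^lg\|_2$. By Minkowski's inequality in $(j,k)$, the inclusion $\ell^2\subset\ell^r$ and \eqref{eq:orth},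
\begin{equation}\label{eq:sumL2}
\Big\|\Big(\sum_m\Big(\sum_{j,k}\Theta^{j-m}_{j,k}\Big)^r\Big)^{1/r}\Big\|_2\le\sum_{j,k}\Big(\sum_l\|\Theta^l_{j,k}\|_2^2\Big)^{1/2}\le C\|g\|_2 .
\end{equation}
We bound the two terms in Lemma~\ref{lem:var}(d).

\emph{Short variation.} By Lemma~\ref{lem:var}(a) with $l=j-m$, $V_r(H_Lg;W_m)\le\sum_{j,k}\Theta_{j,k}^{j-m}$ for $\Theta_{j,k}^l=V_r(h_lP_k^lg;W_{j-l})$. Apply Lemma~\ref{lem:pieces}(a) and \eqref{eq:sumL2}.

\emph{Long variation.} For $j\to-\infty$ the values $h_lg(x,2^m)$ do not decay; they approach $h_lg(x,0)=K_l*g(x)$. We therefore write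
\[
H_Lg(\cdot,2^m)=\Big[\sum_{l\ge-m}h_lg(\cdot,2^m)+\sum_{l<-m}\big(h_lg(\cdot,2^m)-h_lg(\cdot,0)\big)\Big]+\sum_{l<-m}K_l*g .
\]
The bracket is bounded by $\sum_{j,k}\Theta_{j,k}^{j-m}$, where $\Theta_{j,k}^l$ is the modulus of the function in Lemma~\ref{lem:pieces}(b). Lemma~\ref{lem:var}(c) and \eqref{eq:sumL2} bound its variation in $m$.

The last sum is a smoothly truncated Hilbert transform, which we compare with $\mathcal H_\epsilon$. Let $\zeta(v)=\sum_{l>0}\eta(2^{-l}v)$; it is smooth, $0$ for $v\le1$ and $1$ for $v\ge2$. For $l_0\le l_1$ we have $\sum_{l_0<l\le l_1}K_l(t)=\big(\zeta(2^{-l_0}|t|^\alpha)-\zeta(2^{-l_1}|t|^\alpha)\big)/t$. Put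
\[
d(t)=\frac{\zeta(|t|^\alpha)-\mathbf 1_{|t|^\alpha>1}}t,\qquad d_l(t)=T_l^{-1}d(t/T_l)=\frac{\zeta(2^{-l}|t|^\alpha)-\mathbf 1_{|t|^\alpha>2^l}}t .
\]
The condition $|t|^\alpha>2^l$ means $|t|>T_l$ if $\alpha>0$ and $|t|<T_l$ if $\alpha<0$. Hence
\[
\sum_{l_0<l\le l_1}K_l*g=\pm\big(\mathcal H_{T_{l_0}}g-\mathcal H_{T_{l_1}}g\big)+d_{l_0}*g-d_{l_1}*g,
\]
with the sign of $\alpha$. Our sum has this form with $l_0=-L-1$ fixed and $l_1=\max(l_0,\min(L,-m-1))$ monotone in $m$. So its variation in $m$ is at most $V_r(\epsilon\mapsto\mathcal H_\epsilon g;(0,\infty))+2(\sum_l|d_l*g|^2)^{1/2}$. The first term is bounded by \eqref{eq:CJRW}, the second use of $r>2$. The function $d$ is odd, of bounded variation and supported in $1\le|t|^\alpha\le2$, so $|\hat d(\xi)|\le C\min(|\xi|,|\xi|^{-1})$. Therefore $\sum_l|\hat d(T_l\xi)|^2\le C$, and Plancherel's theorem bounds the $L^2$ norm of the second term by $C\|g\|_2$.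
\end{proof}

\section{The weak type estimate}\label{sec:weak}

By Lemma~\ref{lem:trunc} and the remark after it, Theorem~\ref{thm:main} follows from the next proposition.

\begin{proposition}\label{prop:weak}
Let $1<p<2$ and $r=p'$. For all $f\in L^p$, $\lambda>0$ and $L\ge0$,
\[
\big|\{V_r(H_Lf;(0,\infty))>2\lambda\}\big|\le C\lambda^{-p}\|f\|_p^p .
\]
\end{proposition}

In this section $r=p'\in(2,\infty)$, and terms with $|l|>L$ are understood to be zero.

\subsection{The decomposition}
Since the single-scale bound (i) involves averages of $|f|^p$, we decompose with respect to $|f|^p$. Let $\{Q\}$ be the maximal dyadic intervals with $|Q|^{-1}\int_Q|f|^p>\lambda^p$; they exist because $f\in L^p$, and they are disjoint. Let $E=\bigcup Q$. Then $|E|\le\lambda^{-p}\|f\|_p^p$; comparison with the dyadic parent gives $|Q|^{-1}\int_Q|f|^p\le2\lambda^p$; and $|f|\le\lambda$ almost everywhere off $E$, by Lebesgue differentiation. With $\langle f\rangle_Q=|Q|^{-1}\int_Qf$ put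
\[
g=f\mathbf 1_{E^c}+\sum_Q\langle f\rangle_Q\mathbf 1_Q,\qquad F_Q=\lambda^{-1}(f-\langle f\rangle_Q)\mathbf 1_Q,\qquad F=\sum_QF_Q,
\]
so that $f=g+\lambda F$. By H\"older's inequality $|g|\le2\lambda$ almost everywhere, $\|g\|_p\le\|f\|_p$, and
\begin{equation}\label{eq:atoms}
\int F_Q=0,\qquad\int_Q|F_Q|^p\le C|Q|,\qquad\int_Q|F_Q|\le C|Q| .
\end{equation}
For the good part, Chebyshev's inequality and Proposition~\ref{prop:L2} give
\[
|\{V_r(H_Lg;(0,\infty))>\lambda\}|\le C\lambda^{-2}\|g\|_2^2\le C\lambda^{-2}(2\lambda)^{2-p}\|f\|_p^p .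
\]
It remains to show $|\{V_r(H_LF;(0,\infty))>1\}|\le C|E|$.

Let $E^*$ be the union of the intervals concentric with the $Q$ and of length $(1+2A)|Q|$, so $|E^*|\le C|E|$. If $x\notin E^*$ and $|Q|>T_l$, then $\operatorname{dist}(x,Q)\ge A|Q|>AT_l$ and $h_lF_Q(x,\cdot)=0$. We sort the remaining atoms by their relative size. For integers $s\ge0$ let
\[
\mathcal Q_{l,s}=\{Q:2^s\le T_l/|Q|<2^{s+1}\},\quad F^{l,s}=\sum_{Q\in\mathcal Q_{l,s}}F_Q,\quad h_l^s=h_lF^{l,s},\quad\tilde h_l^s=\tilde h_lF^{l,s},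
\]
and $B_s=\sum_lh_l^s$. Since $\sum_Q|F_Q|=|F|$ is locally integrable, dominated convergence gives $H_LF(x,u)=\sum_{s\ge0}B_s(x,u)$ for $x\notin E^*$ and all $u$. We shall prove that for some $\varepsilon>0$
\begin{equation}\label{eq:goal}
\|V_r(B_s;(0,\infty))\|_{L^r(\mathbb R)}\le C2^{-\varepsilon s}|E|^{1/r}\qquad(s\ge0).
\end{equation}
Given this, Lemma~\ref{lem:var}(a), summation in $s$ and Chebyshev's inequality in $L^r$ give $|\{V_r(H_LF;(0,\infty))>1\}\setminus E^*|\le C|E|$, which completes the proof of Proposition~\ref{prop:weak}.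

\subsection{Size of the atoms}
Fix $s$. Each $Q$ belongs to $\mathcal Q_{l,s}$ for at most $|\alpha|+1$ values of $l$, so \eqref{eq:atoms} gives
\begin{equation}\label{eq:mass}
\sum_l\|F^{l,s}\|_p^p+\sum_l\|F^{l,s}\|_1\le C|E| .
\end{equation}
If $I$ is an interval with $|I|\ge2^{-s}T_l$, the intervals $Q\in\mathcal Q_{l,s}$ that meet $I$ are disjoint and lie in the triple of $I$, so
\begin{equation}\label{eq:dens}
\int_I|F^{l,s}|^p+\int_I|F^{l,s}|\le C|I|\qquad(|I|\ge2^{-s}T_l).
\end{equation}
In particular $\mathcal A_l(|F^{l,s}|^p)\le C$ and $\mathcal A_lF^{l,s}\le C$ everywhere. We need two ways of summing these averages: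
\begin{equation}\label{eq:avg}
\mathcal M_s=\Big(\sum_l(\mathcal A_lF^{l,s})^r\Big)^{1/r},\qquad\mathcal M_s'=\sum_l\mathcal A_lF^{l,s},\qquad\|\mathcal M_s\|_r\le\|\mathcal M_s'\|_r\le C|E|^{1/r}.
\end{equation}
The first inequality is $\ell^1\subset\ell^r$. For the second let $0\le\phi\in L^{p}$, and let $M$ be the Hardy--Littlewood maximal operator, $M\phi(z)=\sup_{\delta>0}(2\delta)^{-1}\int_{z-\delta}^{z+\delta}\phi$, which is bounded on $L^p$ because $p>1$. If $y,z\in Q$ and $|Q|\le T_l$, then $\mathcal A_l\phi(y)\le2(A+2)M\phi(z)$. The kernel of $\mathcal A_l$ is symmetric, so by \eqref{eq:atoms}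
\[
\int\mathcal M_s'\,\phi=\sum_l\sum_{Q\in\mathcal Q_{l,s}}\int_Q|F_Q|\,\mathcal A_l\phi\le C\sum_Q|Q|\inf_QM\phi\le C\int_EM\phi\le C|E|^{1/r}\|\phi\|_p,
\]
and \eqref{eq:avg} follows by duality, since $r'=p$.

\subsection{Low and high modulation}

\begin{lemma}[Low modulation]\label{lem:low}
Let $l,m\in\mathbb Z$, $j=l+m$ and $0\le u\le2^{m+1}$. Then for every $x$
\[
|h_l^s(x,u)|\le C(1+2^j)2^{-s}\mathcal A_lF^{l,s}(x),\qquad2^m|\partial_uh_l^s(x,u)|\le C2^j(1+2^j)2^{-s}\mathcal A_lF^{l,s}(x),
\]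
and $|h_l^s(x,0)|\le C2^{-s}\mathcal A_lF^{l,s}(x)$.
\end{lemma}

\begin{proof}
Let $k(t)=e^{iu|t|^\alpha}K_l(t)$. On its support $|t|\sim T_l$ and $u|t|^\alpha\le4\cdot2^{j}$, so $|k'(t)|\le|\alpha|u|t|^{\alpha-1}|K_l(t)|+|K_l'(t)|\le C(1+2^j)T_l^{-2}$. If $y_Q$ is the center of $Q\in\mathcal Q_{l,s}$, then $\int F_Q=0$ gives
\[
\Big|\int F_Q(y)k(x-y)\,dy\Big|=\Big|\int F_Q(y)\big(k(x-y)-k(x-y_Q)\big)dy\Big|\le C(1+2^j)T_l^{-2}\,2^{-s}T_l\,\|F_Q\|_1 .
\]
The left side vanishes unless $Q$ meets $[x-AT_l,x+AT_l]$, and then $Q$ lies within distance $(A+1)T_l$ of $x$. Summing over such $Q$ gives the first bound. The kernel $i|t|^\alpha k(t)$ of $\partial_uh_l$ satisfies the same derivative bound with an extra factor $2^l$, and $2^m2^l=2^j$. For $u=0$ let $m\to-\infty$ in the first bound.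
\end{proof}

The second bound loses $2^{2j}$ against the gain $2^{-s}$, so we use the lemma for $j\le s/4$. Above this threshold Proposition~\ref{prop:scale}(iii) is available with $8\sigma\approx s/4$. Accordingly put
\[
\sigma=\lfloor s/32\rfloor,\qquad N_s=8\sigma\in[0,s/4],
\]
and for integers $n\ge0$
\[
Y_n=\Big(\sum_l\mathcal S_r^{\,n-l,\,N_s-l}(h_l^s)^r\Big)^{1/r},\qquad\tilde Y=\Big(\sum_l\mathcal S_r^{-l,\,N_s-l}(\tilde h_l^s)^r\Big)^{1/r}.
\]

\begin{lemma}[High modulation]\label{lem:high}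
There is $\varepsilon_0=\varepsilon_0(p)>0$ such that $\|Y_n\|_r\le C2^{-\varepsilon_0(n+s)}|E|^{1/r}$ for all $n\ge0$, and $\|\tilde Y\|_r\le C2^{-\varepsilon_0s}|E|^{1/r}$.
\end{lemma}

\begin{proof}
Let $Z_{n,l}=\mathcal S_r^{\,n-l,N_s-l}(h_l^s)$. By \eqref{eq:mono}, Proposition~\ref{prop:scale}(i) and \eqref{eq:dens}, $Z_{n,l}\le Z_{0,l}\le C$ everywhere. This pointwise bound converts the $L^p$ estimate (ii) into an $L^r$ estimate: as $r>p$,
\[
\int Z_{n,l}^r\le C\int Z_{n,l}^p\le C2^{-np/(2r)}\|F^{l,s}\|_p^p .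
\]
On the other hand $2^{-\sigma}T_l\ge2^{-s}T_l$, so by \eqref{eq:dens} the function $F^{l,s}$ satisfies the hypothesis of Proposition~\ref{prop:scale}(iii) with $\Gamma=C$. Since $2^{-\varepsilon_1\sigma}\le C2^{-\varepsilon_1s/32}$,
\[
\int Z_{n,l}^r\le\int Z_{0,l}^r\le C2^{-\varepsilon_1s/32}\|F^{l,s}\|_p^p,
\]
and the last bound holds also for $\mathcal S_r^{-l,N_s-l}(\tilde h_l^s)$. Take the geometric mean of the two bounds for $\int Z_{n,l}^r$, sum over $l$ with \eqref{eq:mass}, and put $\varepsilon_0=\frac1r\min(\frac p{4r},\frac{\varepsilon_1}{64})$.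
\end{proof}

In view of Lemma~\ref{lem:var}(d), \eqref{eq:avg} and Lemma~\ref{lem:high}, the estimate \eqref{eq:goal} with $\varepsilon=\min(\frac12,\varepsilon_0)$ follows from the two pointwise bounds
\begin{align}
\Big(\sum_mV_r(B_s;W_m)^r\Big)^{1/r}&\le C2^{-s/2}\mathcal M_s+C\sum_{n\ge0}Y_n+C\tilde Y,\label{eq:short}\\
V_r\big(m\mapsto B_s(\cdot,2^m);\mathbb Z\big)&\le C2^{-s/2}\mathcal M_s+C\sum_{n\ge0}Y_n+C2^{-s}\mathcal M_s',\label{eq:long}
\end{align}
which we now prove. Fix $x$ and omit it from the notation.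

\subsection{Short variation: proof of \eqref{eq:short}}
Choose finitely many windows and a finite increasing sequence in each. Let $U_k=[u_k^-,u_k^+]$ be the intervals between consecutive points of one sequence. They have disjoint interiors. Let $m(k)$ and $b(k)$ be defined by $U_k\subset W_{m(k)}$ and $2^{b(k)-1}<|U_k|\le2^{b(k)}$; since $|U_k|<2^{m(k)}$, we have $b(k)\le m(k)$. With $\Delta_k\Psi=\Psi(u_k^+)-\Psi(u_k^-)$ we must bound the $\ell^r$ norm in $k$ of
\[
\Delta_kB_s=\sum_{l\le N_s-m(k)}\Delta_kh_l^s+\sum_{l>N_s-m(k)}\Delta_kh_l^s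
\]
by the right side of \eqref{eq:short}, which does not depend on the chosen sequences.

\emph{Low part.} Put $l=j-m(k)$ and use Minkowski's inequality in $j\le N_s$. For fixed $j$, Lemma~\ref{lem:var}(b) on each window and Lemma~\ref{lem:low} give
\[
\sum_k\big|\Delta_kh^s_{j-m(k)}\big|^r\le\sum_m\Big(\int_{W_m}|\partial_uh_{j-m}^s|\,du\Big)^r\le\big(C2^j(1+2^j)2^{-s}\mathcal M_s\big)^r .
\]
Since $\sum_{j\le N_s}2^j(1+2^j)\le C2^{2N_s}\le C2^{s/2}$, the low part is at most $C2^{-s/2}\mathcal M_s$.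

\emph{High part.} Here Minkowski's inequality in $j$ is not available, since nothing decays in $j$ for increments that are short compared with their window. We sum instead in $n=l+b(k)\in\mathbb Z$. The $\ell^r$ norm of the high part is at most $\sum_{n\in\mathbb Z}X_n$, where
\[
X_n^r=\sum_l\ \sum_{k\in\mathcal I(n,l)}|\Delta_kh_l^s|^r,\qquad\mathcal I(n,l)=\{k:\ b(k)=n-l,\ m(k)>N_s-l\}.
\]
For $k\in\mathcal I(n,l)$ we have $W_{m(k)}\subset[2^{N_s-l},\infty)$ and $2^{n-l-1}<|U_k|\le2^{n-l}$.

Let $n\ge0$. As $n-l=b(k)\le m(k)$, the window $W_{m(k)}$ is a union of blocks of $\mathcal J_{n-l}$, and $U_k$ meets at most two of them. We bound $|\Delta_kh_l^s|$ by twice the larger of the suprema of $|h_l^s|$ over these blocks. The intervals $U_k$, $k\in\mathcal I(n,l)$, that meet a given block $J\in\mathcal J_{n-l}$ lie in the triple of $J$ and have length greater than $|J|/2$, so there are at most $6$ of them. Hence $X_n\le CY_n$.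

Let $n<0$. Now the increments are shorter than the length $2^{-l}$ on which $h_l^s$ changes, and $|\Delta_kh_l^s|\le2^{n-l}\sup_{U_k}|\partial_uh_l^s|=2^n\sup_{U_k}|\tilde h_l^s|$. As $m(k)>N_s-l\ge-l$, the window $W_{m(k)}$ is a union of blocks of $\mathcal J_{-l}$, and $U_k$ meets at most two of them. The intervals $U_k$, $k\in\mathcal I(n,l)$, that meet a given $J\in\mathcal J_{-l}$ lie in an interval of length $2|J|$ and have length greater than $2^{n-1}|J|$, so there are at most $4\cdot2^{|n|}$ of them. Hence $X_n^r\le C2^{|n|}2^{-|n|r}\tilde Y^r$, and $\sum_{n<0}X_n\le C\sum_{n<0}2^{-|n|(1-1/r)}\tilde Y\le C\tilde Y$. This proves \eqref{eq:short}.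

\subsection{Long variation: proof of \eqref{eq:long}}
With $l=j-m$ write
\[
B_s(2^m)=\sum_{j>N_s}h_{j-m}^s(2^m)+\sum_{0\le j\le N_s}h_{j-m}^s(2^m)+\sum_{j<0}\big(h_{j-m}^s(2^m)-h_{j-m}^s(0)\big)+\sum_{l<-m}h_l^s(0).
\]
For the first three sums we use Lemma~\ref{lem:var}(c) and Minkowski's inequality in $j$, so we need the $\ell^r$ norm in $m$, equivalently in $l$, of each term.

For $j>N_s$, the point $2^{j-l}$ lies in the block $W_{j-l}\in\mathcal J_{j-l}$, which is contained in $[2^{N_s-l},\infty)$. So $|h_l^s(2^{j-l})|\le\mathcal S_r^{\,j-l,N_s-l}(h_l^s)$ and the $\ell^r$ norm is at most $Y_j$. For $0\le j\le N_s$ the first bound of Lemma~\ref{lem:low} gives the $\ell^r$ norm $C2^{j-s}\mathcal M_s$, which sums to $C2^{N_s-s}\mathcal M_s\le C2^{-s/2}\mathcal M_s$. For $j<0$ we have $|h_l^s(2^m)-h_l^s(0)|\le2^m\sup_{[0,2^m]}|\partial_uh_l^s|$, and the second bound of Lemma~\ref{lem:low} gives the $\ell^r$ norm $C2^{j-s}\mathcal M_s$, which sums to $C2^{-s}\mathcal M_s$.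

The fourth sum consists of partial sums of one fixed series. In $L^2$ this term required \eqref{eq:CJRW}; here the vanishing means allow us to take absolute values. Its $1$-variation in $m$ is at most $\sum_l|h_l^s(0)|\le C2^{-s}\mathcal M_s'$ by Lemma~\ref{lem:low}. This proves \eqref{eq:long}, hence \eqref{eq:goal}, Proposition~\ref{prop:weak} and Theorem~\ref{thm:main}.

\section{Sharpness and the strong type bound}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $\phi$, $x_0$, $c_r$ be as in Lemma~\ref{lem:bump}.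

(2) Let $1\le r<p'$, so $r'>p$. For $r=1$ the function $\mathcal V_1\phi$ exceeds $c_1/2$ on a set of infinite measure. For $r>1$ and small $\lambda$ the set $\{\mathcal V_r\phi>\lambda\}$ has measure at least $(c_r/\lambda)^{r'}-x_0$, and $\lambda^p\lambda^{-r'}\to\infty$ as $\lambda\to0$. So $\mathcal V_r\phi\notin L^{p,\infty}$.

(1) If $q_1\le p$ and $q_2=\infty$, the bound follows from Theorem~\ref{thm:main} and $L^{p,q_1}\subset L^p$.

Let $q_2<\infty$. For small $\lambda$ we have $|\{\mathcal V_{p'}\phi>\lambda\}|\ge(c_{p'}/\lambda)^p-x_0\ge\frac12(c_{p'}/\lambda)^p$, so the integral that defines $\|\mathcal V_{p'}\phi\|_{L^{p,q_2}}$ diverges at $\lambda=0$ like $\int d\lambda/\lambda$, while $\phi\in L^{p,q_1}$. The bound fails.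

Let $q_1>p$. Since $L^{p,q_2}\subset L^{p,\infty}$, it suffices to disprove the bound for $q_2=\infty$. The idea is that all $L^p$-normalized dilates of $\phi$ have the same tail $x^{-1/p}$. A sum of $N$ widely separated dilates of different heights has small $L^{p,q_1}$ norm, but its $N$ tails have the same height and their measures add up. The substitution $t\mapsto\delta t$ gives $H^{(u)}[\phi(\cdot/\delta)](x)=H^{(u\delta^\alpha)}\phi(x/\delta)$, so $\mathcal V_r[\phi(\cdot/\delta)](x)=\mathcal V_r\phi(x/\delta)$. Hence $\phi_k(x)=2^{k/p}\phi(2^kx)$, $k\ge1$, satisfies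
\[
\mathcal V_{p'}\phi_k(x)=2^{k/p}\mathcal V_{p'}\phi(2^kx)\ge c_{p'}x^{-1/p}\ge2\lambda\quad\text{on }[x_0,2x_0],\qquad\lambda=\tfrac12c_{p'}(2x_0)^{-1/p}.
\]
For $N\ge1$ and $D>x_0$ let $f_k=\phi_k(\cdot-kD)$ and $f=\sum_{k=1}^Nf_k$. The supports are disjoint, $0\le f_k\le2^{k/p}$, and $f_k$ is supported in an interval of length $2^{1-k}$. So $\mu_f(\tau)\le\sum_{k:\,2^{k/p}>\tau}2^{1-k}\le C\min(1,\tau^{-p})$, and $\mu_f(\tau)=0$ for $\tau\ge2^{N/p}$. Thus $\|f\|_{L^{p,\infty}}\le C$, and for $q_1<\infty$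
\[
\|f\|_{L^{p,q_1}}^{q_1}\le C\int_0^1\tau^{q_1-1}d\tau+C\int_1^{2^{N/p}}\frac{d\tau}\tau\le CN .
\]
In both cases $\|f\|_{L^{p,q_1}}\le CN^{1/q_1}$, uniformly in $D$.

Let $I^k=kD+[x_0,2x_0]$; these intervals are disjoint. The set $E_k=\{\mathcal V_{p'}\phi_k>\lambda/N\}$ does not depend on $D$ and has finite measure by Theorem~\ref{thm:main}. The operator $\mathcal V_{p'}$ commutes with translations, so $\{\mathcal V_{p'}f_{k'}>\lambda/N\}=k'D+E_{k'}$, and for $k\ne k'$
\[
|I^k\cap(k'D+E_{k'})|=\big|\big((k-k')D+[x_0,2x_0]\big)\cap E_{k'}\big|\to0\qquad(D\to\infty).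
\]
Choose $D$ so large that for each $k$ these sets cover at most half of $I^k$. On the rest of $I^k$, subadditivity applied to $f_k=f-\sum_{k'\ne k}f_{k'}$ gives $\mathcal V_{p'}f\ge2\lambda-(N-1)\lambda/N>\lambda$. Hence $|\{\mathcal V_{p'}f>\lambda\}|\ge Nx_0/2$ and $\|\mathcal V_{p'}f\|_{L^{p,\infty}}\ge cN^{1/p}$ with $c$ independent of $N$. Since $N^{1/p-1/q_1}\to\infty$, the bound fails.

(3) Fix $r>2$, so $1<r'<2$. By the second part of Lemma~\ref{lem:trunc}, the sublinear operators $f\mapsto V_r(H_Lf;\mathbb R)$ are of weak type $(r',r')$ on all of $L^{r'}$ (Proposition~\ref{prop:weak} with $r'$ in place of $p$) and bounded on $L^2$ (Proposition~\ref{prop:L2}), uniformly in $L$. Marcinkiewicz interpolation makes them uniformly bounded on $L^p$ for $r'<p<2$, and $p=2$ is already covered. The first part of Lemma~\ref{lem:trunc} and Fatou's lemma finish the proof.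
\end{proof}

\begin{thebibliography}{9}

\bibitem{CJRW}
Campbell, Jones, Reinhold and Wierdl,
\emph{Oscillation and variation for the Hilbert transform},
Duke Math. J. \textbf{105} (2000).

\bibitem{Wan}
Renhui Wan,
\emph{Sharp variational estimates of Stein-Wainger type operators},
arXiv:2401.03618 (2024).

\end{thebibliography}
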